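# Horizontal mean curvature on $F\times B$ with elliptic base: exact fibered Yang–Mills infima and a sup-norm obstruction

## 1. Exact infima on $F\times B$, and the conjecture they contradict

Here is the result; the words in it that are not standard are unpacked in Section 2.

Let $B=\mathbb C/\Lambda$ be an elliptic curve with $\Lambda$ of covolume $1$, with coordinate $z$ and $\omega_B=\frac i2\,dz\wedge d\bar z$, so that $\int_B\omega_B=1$. Let $F$ be a compact connected Riemann surface of genus $g$, let $X=F\times B$, and let $\pi=\mathrm{pr}_2:X\to B$. Let $h_1,h_2\in H^2(X)$ be the pullbacks of the point classes of $F$ and of $B$. Let $L$ be any relatively ample line bundle on $X$, and put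
$$\delta:=\deg L|_{F\times\{b\}}>0,\qquad s:=\deg L|_{\{x\}\times B}.$$
There is a unique holomorphic $1$-form $\alpha$ on $F$ with
$$c_1(L)=\delta h_1+s h_2+[\rho_\alpha],\qquad \rho_\alpha:=-\tfrac i2\left(\alpha\wedge d\bar z+dz\wedge\bar\alpha\right).\tag{1}$$
Put
$$A:=\int_F\tfrac i2\,\alpha\wedge\bar\alpha,\qquad \kappa:=A/\delta\ \ge 0 .$$

For a metric $h^L$ with Chern form $\omega=c_1(L,h^L)$ positive on the fibers of $\pi$, let $f=\wedge_{\omega_B}\omega_H$ be its horizontal mean curvature. Let $\mathrm{FYM}_{p,c}(\pi,h^L)=\int_X|f-c|^p\,\omega\wedge\pi^*\omega_B$ for $1\le p<\infty$, and $\mathrm{FYM}_{+\infty,c}(\pi,h^L)=\sup_X|f-c|$. Write $\mathrm{Dir}[x]$ for the Dirac mass at $x\in\mathbb R$ (the letter $\delta$ is taken).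

**Theorem 1.** In this setting:

1. $\eta^{HN}=\mathrm{Dir}[s-\kappa]$ and $\eta^{HN}_{\min}=\eta^{HN}_{\max}=s-\kappa$.
2. For $p\in[1,+\infty[$ and $c\in\mathbb R$: $\ \inf_{h^L}\mathrm{FYM}_{p,c}=\delta\,|s-\kappa-c|^p$.
3. If $g\ge2$, then for every $c\in\mathbb R$
$$\inf_{h^L}\mathrm{FYM}_{+\infty,c}=\max\{|s-c|,\ |s-\kappa-c|\},$$
and $\inf_{h^L}\sup_Xf=s$.
4. If $g\le1$, then $\inf_{h^L}\mathrm{FYM}_{+\infty,c}=|s-\kappa-c|$ for every $c\in\mathbb R$.

All infima are over relatively positive metrics $h^L$ on $L$.

A conjecture, stated in Section 2, predicts the value in item 2 for $p<\infty$, and predicts $|s-\kappa-c|$ for $p=+\infty$ whatever the genus. So on these products its $p<\infty$ identity holds, and its $p=+\infty$ identity fails exactly when $g\ge2$, $\alpha\neq0$ and $c<s-\kappa/2$. **The conjecture is false**, already for $n=m=1$.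

The lower bound in item 3 comes from a statement about general fibered surfaces.

**Theorem 2.** Let $\pi:X\to B$ be a holomorphic submersion from a compact connected complex surface to a curve of genus $q$, with connected fibers of genus $h\ge2$, and suppose $b^-(X)\ge2$. Let $\omega_B$ be a positive $(1,1)$-form on $B$, and let $L$ be relatively ample of fiber degree $\delta$. Then for every relatively positive $h^L$,
$$\Big(\sup_Xf\Big)\int_B\omega_B\ \ge\ \frac{c_1(L)\cdot c_1(K_{X/B})-(2q-2)\,\delta}{2h-2}.$$

These notes do not decide the $p<\infty$ identity for general fibrations, and say nothing about $p=+\infty$ in other dimensions.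

## 2. Horizontal curvature, Harder–Narasimhan slopes, and the conjecture

**The general setting.** Let $\pi:X\to B$ be a holomorphic submersion between compact complex manifolds of dimensions $n+m$ and $m$. Let $L$ be a relatively ample line bundle on $X$, and let $\omega_B$ be a Gauduchon form on $B$, that is, a positive $(1,1)$-form with $\partial\bar\partial\,\omega_B^{m-1}=0$. If $m=1$, then $\omega_B^{m-1}=1$ and the condition is empty.

**Definition (relatively positive metric).** A Hermitian metric $h^L$ on $L$ is relatively positive if $\omega:=c_1(L,h^L)$, computed with the factor $\frac i{2\pi}$, is positive on every fiber of $\pi$. In directions transverse to the fibers $\omega$ may have any sign.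

**Definition (horizontal mean curvature).** Let $T^VX=\ker d\pi$, and let $T^HX$ be its $\omega$-orthogonal complement. The restriction $\omega_H$ of $\omega$ to $T^HX$ is viewed, through $d\pi:T^H_xX\cong T_{\pi(x)}B$, as a real $(1,1)$-form on $T_{\pi(x)}B$. Its trace $\wedge_{\omega_B}\omega_H(x)$ is normalized by $\beta\wedge\omega_B^{m-1}=(\wedge_{\omega_B}\beta)\,\omega_B^m$.

For $c\in\mathbb R$ and $p\in[1,+\infty[$,
$$\mathrm{FYM}_{p,c}(\pi,h^L):=\int_X|\wedge_{\omega_B}\omega_H-c|^p\,\omega^n\wedge\pi^*\omega_B^m,\qquad \mathrm{FYM}_{+\infty,c}(\pi,h^L):=\sup_X|\wedge_{\omega_B}\omega_H-c|.$$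

**The case $n=m=1$.** From now on this is the only case. Put $f:=\wedge_{\omega_B}\omega_H$, so $\omega_H=f\omega_B$. Since $T^HX$ and $T^VX$ are $\omega$-orthogonal,
$$\omega=f\,\pi^*\omega_B+\omega_V,\tag{2}$$
where $\omega_V$ equals $\omega$ on $T^VX$ and is extended by zero on $T^HX$. Both summands have real rank at most $2$, so their squares vanish. Hence $\omega^2=2f\,\omega_V\wedge\pi^*\omega_B$ and $\omega\wedge\pi^*\omega_B=\omega_V\wedge\pi^*\omega_B$, which gives the pointwise identity
$$\omega^2=2f\,\omega\wedge\pi^*\omega_B .\tag{3}$$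
The form $\omega\wedge\pi^*\omega_B$ is a positive volume form, because $\omega$ is positive on fibers.

**Local formula.** Let $w$ be a fiber coordinate and $z$ a coordinate on $B$ with $\omega_B=\frac i2dz\wedge d\bar z$. Write
$$\omega=\tfrac i2\big(t\,dw\wedge d\bar w-a\,dw\wedge d\bar z-\bar a\,dz\wedge d\bar w+S\,dz\wedge d\bar z\big),\qquad t>0,\ S\in\mathbb R.$$
For a real tangent vector $v$ with complex components $(v_w,v_z)$ we have $dv_j\wedge d\bar v_k(v,Jv)=v_j\overline{iv_k}-iv_j\bar v_k=-2i\,v_j\bar v_k$ (with $dv_w=dw$, $dv_z=dz$), so $\frac i2 dv_j\wedge d\bar v_k(v,Jv)=v_j\bar v_k$. For $v=(\lambda,1)$ this gives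
$$\omega(v,Jv)=t|\lambda|^2-2\,\mathrm{Re}(a\lambda)+S .$$
By (2), $\omega(v,Jv)$ is $f$ plus $\omega(v_V,Jv_V)\ge0$, with equality to $f$ exactly when $v$ is horizontal. So $f$ is the minimum over $\lambda$:
$$f=\min_{\lambda\in\mathbb C}\big(t|\lambda|^2-2\,\mathrm{Re}(a\lambda)+S\big)=S-\frac{|a|^2}{t},\qquad\text{attained at }\lambda=\bar a/t .\tag{4}$$
This is a Schur complement. For example, with $t=1$, $a=1$, $S=0$ the horizontal direction is $\partial_w+\partial_z$, and $f=-1$, although $\omega$ vanishes on the direction $\partial_z$.

**Harder–Narasimhan data.** For $k$ large, $E_k:=R^0\pi_*L^k$ is a vector bundle on $B$ of rank $N_k$. Slopes are $\mu(E)=\deg(E)/\mathrm{rk}(E)$ with $\deg(E)=\int_Bc_1(\det E)\wedge\omega_B^{m-1}/\int_B\omega_B^m$. On our elliptic curve this is the usual degree. Recall that the Harder–Narasimhan filtration of a bundle is the unique filtration whose successive quotients are semistable with strictly decreasing slopes. For instance, if $M$ is a line bundle of degree $1$ on the elliptic curve, then $M\oplus\mathcal O$ has filtration $0\subset M\subset M\oplus\mathcal O$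 and slopes $1,0$.

List the slopes of the quotients for $E_k$, repeated according to rank, as $\mu_1^k\ge\dots\ge\mu_{N_k}^k$, with extremes $\mu^k_{\max}$ and $\mu^k_{\min}$. Set
$$\eta_k^{HN}:=\frac1{N_k}\sum_{i=1}^{N_k}\mathrm{Dir}\big[\mu_i^k/k\big].$$

The problem comes from Siarhei Finski, "Lower bounds on fibered Yang-Mills functionals: generic nefness and semistability of direct images", arXiv:2402.08598 (2024). Two facts are known and will be used as given.

**Fact A.** The measures $\eta_k^{HN}$ converge weakly to a probability measure $\eta^{HN}$. The limits $\eta^{HN}_{\min}=\lim\mu^k_{\min}/k$ and $\eta^{HN}_{\max}=\lim\mu^k_{\max}/k$ exist, with $\eta^{HN}_{\min}\le\operatorname{ess\,inf}\eta^{HN}$ and $\eta^{HN}_{\max}=\operatorname{ess\,sup}\eta^{HN}$.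

**Fact B.** For all $c\in\mathbb R$, $p\in[1,+\infty[$ and all relatively positive $h^L$, with $[\omega]=c_1(L)$,
$$\mathrm{FYM}_{p,c}(\pi,h^L)\ge\int_{\mathbb R}|x-c|^p\,d\eta^{HN}(x)\cdot\int_X[\omega^n]\cdot\pi^*[\omega_B^m],$$
$$\mathrm{FYM}_{+\infty,c}(\pi,h^L)\ge\max\big\{|\eta^{HN}_{\min}-c|,\ |\eta^{HN}_{\max}-c|\big\}.$$

**Conjecture.** For any $p\in[1,+\infty[$ and $c\in\mathbb R$, both inequalities of Fact B become equalities after taking the infimum of the left side over all relatively positive metrics $h^L$ on $L$.

In plain words: the Harder–Narasimhan slopes of the direct images bound from below how far the horizontal curvature must be from a constant. Can one always come arbitrarily close to that bound? Theorem 1 says that on $F\times B$ this is true in $L^p$ for every finite $p$. It is not always true in the sup norm, even though the limiting slope distribution is a single Dirac mass.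

## 3. Split bundles and translation-invariant forms

Return to $X=F\times B$ with $B$ elliptic.

**Why (1) holds.** By Künneth, $H^2(X,\mathbb C)$ is the sum of $\mathbb Ch_1$, $\mathbb Ch_2$ and $H^1(F)\otimes H^1(B)$. Real classes of type $(1,1)$ in the mixed part are $[\beta\wedge d\bar z+\overline{\beta\wedge d\bar z}]$ for a unique $\beta\in H^0(F,K_F)$. With $\beta=-\frac i2\alpha$ this is $-\frac i2\alpha\wedge d\bar z+\frac i2\bar\alpha\wedge dz=\rho_\alpha$. Integrating $c_1(L)$ over $F\times\{b\}$ and $\{x\}\times B$, where the mixed part integrates to $0$, identifies the coefficients $\delta$ and $s$.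

**The split case.** Let $L=\mathrm{pr}_1^*N\otimes\mathrm{pr}_2^*M$ with $\deg N=\delta$ and $\deg M=s$. Then $\alpha=0$. Product metrics give $\omega=\tau+s\,\omega_B$ (choosing the metric on $M$ with curvature $s\,\omega_B$), so $f\equiv s$. Also $E_k=H^0(F,N^k)\otimes M^k$ is a direct sum of line bundles of degree $ks$, so every slope is $ks$ and $\eta^{HN}=\mathrm{Dir}[s]$. The conjecture holds here trivially.

**Adding the mixed term.** For a positive $(1,1)$-form $\tau$ on $F$ with $\int_F\tau=\delta$, put
$$\omega_\tau:=\tau+s\,\omega_B+\rho_\alpha .\tag{5}$$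
It is a closed real $(1,1)$-form in $c_1(L)$. Since $X$ is compact Kähler, the $\partial\bar\partial$-lemma says that $\omega_\tau$ differs from the Chern form of any chosen metric $h_0$ by $\frac i{2\pi}\partial\bar\partial\varphi$ with $\varphi$ a real function, and $h_0e^{-\varphi}$ then has Chern form $\omega_\tau$. This metric is relatively positive because $\omega_\tau|_{F\times\{b\}}=\tau$.

Locally write $\tau=\frac i2t\,dw\wedge d\bar w$ and $\alpha=a\,dw$. Then $\omega_\tau$ has exactly the shape of the local formula with $S=s$, and (4) gives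
$$f=s-\frac{|a|^2}{t}=s-\frac{\frac i2\alpha\wedge\bar\alpha}{\tau},\tag{6}$$
a function on $F$. Also $\omega_\tau\wedge\pi^*\omega_B=\tau\wedge\omega_B$, since each term of $\rho_\alpha$ contains $dz$ or $d\bar z$.

**The mean of $f$ is the same for all metrics.** By (3) and (6),
$$c_1(L)^2=\int_X\omega_\tau^2=2\int_Ff\,\tau=2(s\delta-A)=2\delta(s-\kappa).$$
For an arbitrary relatively positive $h^L$, (3) gives $\int_Xf\,\omega\wedge\pi^*\omega_B=\frac12c_1(L)^2=\delta(s-\kappa)$, while $\int_X\omega\wedge\pi^*\omega_B=\delta$. So the mean of $f$ with respect to the positive volume form $\omega\wedge\pi^*\omega_B$ is always $s-\kappa$, and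
$$\inf_Xf\ \le\ s-\kappa\ \le\ \sup_Xf .\tag{7}$$

**Trying to make $f$ constant.** By (6), $f$ is constant if and only if $\frac i2\alpha\wedge\bar\alpha$ is a constant multiple of $\tau$. If $\alpha=0$ this is automatic, and $f\equiv s=s-\kappa$. If $g=1$ and $\alpha\ne0$, then $\alpha$ has no zeros, and
$$\tau=\frac\delta A\cdot\tfrac i2\alpha\wedge\bar\alpha$$
is positive of mass $\delta$ and gives $f\equiv s-A/\delta=s-\kappa$. If $g\ge2$ and $\alpha\neq0$, then $\alpha$ has $2g-2>0$ zeros with multiplicity, and at a zero (6) reads $f=s$ whatever $\tau$ is. So among the forms $\omega_\tau$ we always have $\sup f\ge s$, strictly above the mean $s-\kappa$. Two questions remain: how well can one do away from the zeros, and is the value $s$ forced for all metrics or only for the metrics $\omega_\tau$?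

## 4. Concentrating $\tau$ along $|\alpha|^2$: items 1, 2 and 4 of Theorem 1

**Step 1: a family of metrics.** The purpose is to bring $f$ close to $s-\kappa$ off the zeros of $\alpha$, while keeping it between $s-\kappa$ and $s$ up to a small error.

Suppose $\alpha\ne0$. Fix an area form $\sigma$ on $F$ with $\int_F\sigma=1$, and write $\frac i2\alpha\wedge\bar\alpha=u\,\sigma$. The smooth function $u\ge0$ vanishes exactly on the finite zero set of $\alpha$, and $\int_Fu\,\sigma=A$. For $\varepsilon>0$ put
$$\tau_\varepsilon:=\frac{\delta}{A+\varepsilon}\,(u+\varepsilon)\,\sigma ,$$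
which is positive of total mass $\delta$. By (6), the metric with form $\omega_{\tau_\varepsilon}$ has
$$f_\varepsilon=s-\frac{A+\varepsilon}{\delta}\cdot\frac{u}{u+\varepsilon}\ \in\ \Big[s-\kappa-\frac\varepsilon\delta,\ s\Big],\tag{8}$$
because $0\le u/(u+\varepsilon)<1$ and $A/\delta=\kappa$.

**Step 2: the $L^p$ limit.** The purpose is to compute the functionals along the family. We have $\mathrm{FYM}_{p,c}=\int_F|f_\varepsilon-c|^p\,\tau_\varepsilon$. For $\varepsilon\le1$ the density of $\tau_\varepsilon$ with respect to $\sigma$ is at most $\frac\delta A(\max u+1)$, and it converges to $\frac\delta Au$. The functions $f_\varepsilon$ are uniformly bounded by (8) and converge to $s-\kappa$ wherever $u\neq0$, that is, almost everywhere. Dominated convergence gives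
$$\int_F|f_\varepsilon-c|^p\,\tau_\varepsilon\ \longrightarrow\ |s-\kappa-c|^p\int_F\frac\delta A\,u\,\sigma=\delta\,|s-\kappa-c|^p\qquad(1\le p<\infty).\tag{9}$$
The zeros of $\alpha$, where $f_\varepsilon=s$, do not matter for finite $p$.

If $\alpha=0$, then $\kappa=0$ and $f\equiv s$ for every $\tau$. In that case let $f_\varepsilon:=s$, with any $\tau$; then (8) and (9) hold trivially.

**Step 3: proof of item 1.** The purpose is to read off the limiting slope data from the metrics, through Fact B, without computing any direct image. Here $\int_X[\omega]\cdot\pi^*[\omega_B]=\delta$.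

Fact B with $p=1$ and $c=s-\kappa$, applied to the family, gives
$$\delta\int_{\mathbb R}|x-(s-\kappa)|\,d\eta^{HN}(x)\le\int_F|f_\varepsilon-(s-\kappa)|\,\tau_\varepsilon\longrightarrow0$$
by (9). So $\eta^{HN}=\mathrm{Dir}[s-\kappa]$. By Fact A, $\eta^{HN}_{\max}=\operatorname{ess\,sup}\eta^{HN}=s-\kappa$ and $\eta^{HN}_{\min}\le\operatorname{ess\,inf}\eta^{HN}=s-\kappa$.

For the reverse inequality, apply the $p=+\infty$ part of Fact B with a constant $C>s$ in place of $c$. Since $C>s\ge s-\kappa\ge\eta^{HN}_{\min}$ and $f_\varepsilon\le s<C$, (8) gives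
$$C-\eta^{HN}_{\min}\ \le\ \sup|f_\varepsilon-C|=C-\inf f_\varepsilon\ \le\ C-s+\kappa+\varepsilon/\delta .$$
Letting $\varepsilon\to0$ yields $\eta^{HN}_{\min}\ge s-\kappa$. This proves item 1.

**Step 4: proof of item 2.** The purpose is to match upper and lower bounds. By Fact B and item 1, $\mathrm{FYM}_{p,c}\ge\delta|s-\kappa-c|^p$ for every $h^L$. By (9) this value is approached by the family.

**Step 5: proof of item 4.** Let $g\le1$. By Fact B and item 1, $\mathrm{FYM}_{+\infty,c}\ge|s-\kappa-c|$. If $\alpha=0$ (in particular if $g=0$), or if $g=1$ and $\alpha\ne0$, Section 3 exhibits a metric with $f\equiv s-\kappa$, so equality is attained.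

What remains is item 3. By item 1, the conjecture predicts $|s-\kappa-c|$ for $p=+\infty$. For $g\ge2$ and $\alpha\ne0$ the question is whether $\sup f$ can be pushed below $s$ by a metric that is not of the form $\omega_\tau$.

## 5. Averaging over $B$ bounds $f$ from the wrong side

The product $X$ carries the translations $T_b(x,z)=(x,z+b)$, which preserve $\pi$ and $\omega_B$. The natural attempt is to average an arbitrary metric to a translation-invariant one and then look at a zero of $\alpha$. Let us carry this out.

Let $\omega$ be relatively positive, and let $\bar\omega$ be the average of $T_b^*\omega$ over $b\in B$. Each $T_b$ is isotopic to the identity, so $\bar\omega$ is a closed real $(1,1)$-form in $c_1(L)$, and it is positive on fibers.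

*The average is one of the $\omega_\tau$.* In the local formula, the coefficients $t,a,S$ of $\bar\omega$ depend only on $w$. The $dw\wedge d\bar w\wedge d\bar z$ part of $d\bar\omega=0$ says $\partial a/\partial\bar w=0$, so $a\,dw$ is a holomorphic $1$-form on $F$. The parts containing $dz\wedge d\bar z$ say that $S$ is constant. Integrating over $\{x\}\times B$ gives $S=s$, and the uniqueness in (1) gives $a\,dw=\alpha$. Hence $\bar\omega=\omega_\tau$, where $\tau$ has mass $\delta$. If $\alpha$ has a zero $x_0$, then $f_{\bar\omega}(x_0)=s$.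

*Going back to $\omega$.* By (4), $f$ is a minimum over $\lambda$ of expressions that are linear in the form $\omega$. Fix $x\in F$, and use for all $z$ the one $\lambda$ that is optimal for $\bar\omega$ at $x$. This gives
$$\int_Bf_\omega(x,z)\,\omega_B\ \le\ f_{\bar\omega}(x).$$
At a zero $x_0$ of $\alpha$ we learn that the average of $f_\omega$ over $\{x_0\}\times B$ is **at most** $s$. We wanted a point where $f_\omega$ is at least $s$. Averaging can only raise $f$, so a lower bound on $\sup f_{\bar\omega}$ says nothing about $\sup f_\omega$. This is the point where the attempt stops.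

The same thing can be seen directly on a slice $\{x_0\}\times B$. Its tangent vectors are $v=v_H+v_V$, and $\omega(v,Jv)=f\,\pi^*\omega_B(v_H,Jv_H)+\omega(v_V,Jv_V)$. The vertical part contributes with a plus sign, so $\int_{\{x_0\}\times B}\omega=s$ only bounds $f$ from above on average.

*What would help.* Consider a real tangent plane that is the graph of a real-linear map $\phi:T^HX\to T^VX$ at a point. On the pair $u+\phi u,\ Ju+\phi Ju$ with $u$ horizontal, $\omega$ takes the value
$$f\,\pi^*\omega_B(u,Ju)+\omega(\phi u,\phi Ju).$$
If $\phi$ is complex linear, as for holomorphic curves, the second term is $\omega(\phi u,J\phi u)\ge0$. If $\phi$ is complex **anti**linear, it is $-\omega(\phi u,J\phi u)\le0$. A closed surface in the class of $\{x\}\times B$ whose tangent planes are of the second kind would give $s=\int\omega\le\sup f\cdot\int\pi^*\omega_B=\sup f$, as we want. So one should reverse the complex structure along the fibers. Curves for such a non-integrable structure are the subject of symplectic geometry, and a theorem of Taubes supplies the inequality we need.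

## 6. Reversing the fibers: proof of Theorem 2

**Recollections.** On a closed $4$-manifold $M$ with a symplectic form $\Omega$ (closed and nondegenerate), an almost complex structure $J'$ is $\Omega$-compatible if $\Omega(J'\cdot,J'\cdot)=\Omega$ and $\Omega(v,J'v)>0$ for $v\ne0$. For example, on $\mathbb C^2$ with coordinates $(w,z)$, the form $\frac i2(dz\wedge d\bar z-dw\wedge d\bar w)$ is not positive on the pairs $(v,iv)$, but it is compatible with $J'(w,z)=(-iw,iz)$. For an oriented closed $4$-manifold, $b^\pm$ are the numbers of positive and negative squares of the intersection form on $H^2(M,\mathbb R)$; reversing the orientation exchanges them.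

**Taubes' theorem.** Let $(M,\Omega)$ be a closed connected symplectic $4$-manifold, oriented by $\Omega^2$, with $b^+(M)\ge2$, and let $K=-c_1(TM,J')$ for an $\Omega$-compatible almost complex structure $J'$. Then $\int_MK\cup[\Omega]\ge0$.

The references are C. H. Taubes, *More constraints on symplectic forms from Seiberg–Witten invariants*, Math. Res. Lett. 2 (1995) 9–13, and also *SW$\,\Rightarrow\,$Gr*, J. Amer. Math. Soc. 9 (1996) 845–918. In the latter the Poincaré dual of $K$ is shown to be represented by an embedded symplectic curve, and $\int K\cup[\Omega]$ is the $\Omega$-area of that curve. We use the theorem as a black box.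

Now let $\pi:X\to B$ and $L$ be as in Theorem 2, and let $\omega=c_1(L,h^L)$ be relatively positive.

**Step 1: the symplectic form.** The purpose is to build a form for which "vertical contributions count negatively". Let $\gamma>\sup_Xf$ and put
$$\Omega:=\gamma\,\pi^*\omega_B-\omega .$$
It is closed. By (2), $\Omega=(\gamma-f)\,\pi^*\omega_B-\omega_V$, so
$$\Omega^2=-2(\gamma-f)\,\omega_V\wedge\pi^*\omega_B=-2(\gamma-f)\,\omega\wedge\pi^*\omega_B .$$
This vanishes nowhere, so $\Omega$ is symplectic. It is negative for the complex orientation, so the symplectic orientation is the opposite of the complex one. Let $X^-$ be $X$ with the symplectic orientation. Then $b^+(X^-)=b^-(X)\ge2$.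

**Step 2: the compatible structure.** The purpose is to find a $J'$ from which $K$ can be computed. The splitting $TX=T^HX\oplus T^VX$ is smooth, since $\omega$ is nondegenerate on $T^VX$. It is $J$-invariant: if $\omega(u,v)=0$ for all vertical $v$, then $\omega(Ju,v)=-\omega(u,Jv)=0$, because $\omega$ is of type $(1,1)$ and $Jv$ is vertical. It is orthogonal for $\omega$, and for $\pi^*\omega_B$ as well, since the latter kills $T^VX$; hence it is orthogonal for $\Omega$. Define
$$J':=J\ \text{ on }T^HX,\qquad J':=-J\ \text{ on }T^VX .$$
Then $\Omega(J'\cdot,J'\cdot)=\Omega$, because this holds on each summand and there are no cross terms. For $v=v_H+v_V\neq0$,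
$$\Omega(v,J'v)=(\gamma-f)\,\pi^*\omega_B(v_H,Jv_H)+\omega(v_V,Jv_V)>0 .$$
The sign of the vertical term is right: it is $-\omega(v_V,-Jv_V)$. So $J'$ is $\Omega$-compatible.

**Step 3: the class $K$.** The purpose is to express $K$ through classes of the fibration. Since $d\pi$ is complex linear, $(T^HX,J)\cong\pi^*TB$. The complex line bundle $(T^VX,-J)$ is the conjugate of $T^VX$, so its first Chern class is $-c_1(T^VX)=c_1(K_{X/B})$. Therefore
$$K=-c_1(TX,J')=-\pi^*c_1(TB)+c_1(T^VX)=\pi^*c_1(K_B)-c_1(K_{X/B}).$$

**Step 4: evaluating Taubes' inequality.** The purpose is to turn $\int_{X^-}K\cup[\Omega]\ge0$ into the bound. Put $v:=\int_B\omega_B$. In the complex orientation,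

- $\pi^*c_1(K_B)\cdot[\pi^*\omega_B]=0$, as it is pulled back from $H^4(B)=0$;
- $\pi^*c_1(K_B)\cdot c_1(L)=(2q-2)\,\delta$, as $\pi^*c_1(K_B)$ is $2q-2$ times the fiber class;
- $c_1(K_{X/B})\cdot[\pi^*\omega_B]=(2h-2)\,v$, as $K_{X/B}$ has degree $2h-2$ on fibers.

Passing from $X^-$ to $X$ changes the sign of the integral, so
$$0\le\int_{X^-}K\cup[\Omega]=-\int_X\big(\pi^*c_1(K_B)-c_1(K_{X/B})\big)\cup\big(\gamma[\pi^*\omega_B]-c_1(L)\big)$$
$$=(2q-2)\,\delta+\gamma\,(2h-2)\,v-c_1(K_{X/B})\cdot c_1(L).$$
Let $\gamma\downarrow\sup_Xf$ and divide by $2h-2>0$. This is Theorem 2. $\square$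

**Corollary 3.** Let $X=F\times B$ be as in Section 1 with $g\ge2$. Then $\sup_Xf\ge s$ for every relatively positive metric $h^L$.

*Proof.* First we check $b^-(X)\ge2$. On $H^1(F)\otimes H^1(B)$ the intersection form is
$$(a\otimes b)\cdot(a'\otimes b')=-\int_Fa\wedge a'\int_Bb\wedge b',$$
that is, minus the tensor product of two symplectic forms. Splitting $H^1(F,\mathbb R)$ into $g$ symplectic planes, each plane tensored with $H^1(B,\mathbb R)$ is a copy of $\mathbb R^2\otimes\mathbb R^2$, that is, of the $2\times2$ matrices with a nonzero multiple of the polarized determinant, which has signature $(2,2)$. So the mixed part has signature $(2g,2g)$. It is orthogonal to $\langle h_1,h_2\rangle$, a hyperbolic plane. Hence $b^-(X)=2g+1\ge2$.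

Next, $q=1$, $\int_B\omega_B=1$, $h=g$, and $K_{X/B}=\mathrm{pr}_1^*K_F$, so $c_1(K_{X/B})=(2g-2)h_1$. Since $h_1^2=0$, $h_1h_2=1$ and $h_1\cdot[\rho_\alpha]=0$, we get $c_1(L)\cdot c_1(K_{X/B})=(2g-2)s$. Theorem 2 gives $\sup_Xf\ge(2g-2)s/(2g-2)=s$. $\square$

**Where the surfaces of Section 5 are.** For $X=F\times B$ we have $K=-(2g-2)h_1$. For any class $\beta\in H^2(X)$,
$$\int_{X^-}K\cup\beta=(2g-2)\int_Xh_1\cup\beta=(2g-2)\int_{\{x\}\times B}\beta,$$
so in $X^-$ the class $K$ is dual to $(2g-2)[\{x\}\times B]$: a multiple of exactly the class that we wanted to represent by surfaces with antilinear tangent planes. For the forms $\omega_\tau$ with $\alpha\ne0$ such surfaces are visible. By (4), the horizontal lift of $\partial_z$ is $\partial_z+(\bar a/t)\partial_w$, so at a zero $x_0$ of $\alpha$ the slice $\{x_0\}\times B$ is horizontal and therefore $J'$-holomorphic. Counted with multiplicity, there are $2g-2$ of them.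

## 7. The sup-norm infimum for $g\ge2$: item 3 of Theorem 1

Let $g\ge2$.

**Step 1: lower bound.** The purpose is to combine the two constraints on the range of $f$. For any relatively positive $h^L$, Corollary 3 gives $\sup f\ge s$, and (7) gives $\inf f\le s-\kappa$. Hence
$$\sup_X|f-c|\ \ge\ \max\{\sup f-c,\ c-\inf f\}\ \ge\ \max\{s-c,\ c-(s-\kappa)\}.$$
The right side equals $\max\{|s-c|,|s-\kappa-c|\}$. Indeed, the latter is the largest of $s-c$, $c-s$, $s-\kappa-c$ and $c-(s-\kappa)$; and since $s-\kappa\le s$, we have $s-\kappa-c\le s-c$ and $c-s\le c-(s-\kappa)$, so the two middle terms can be dropped. It is the largest distance from $c$ to a point of $[s-\kappa,s]$.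

**Step 2: upper bound.** The purpose is to see that the family of Section 4 is optimal. By (8), $f_\varepsilon$ takes values in $[s-\kappa-\varepsilon/\delta,\ s]$, so
$$\sup|f_\varepsilon-c|\le\max\{|s-c|,\ |s-\kappa-c|\}+\varepsilon/\delta .$$
Let $\varepsilon\to0$.

**Step 3: the infimum of $\sup f$.** Always $\sup f\ge s$, and $\sup f_\varepsilon\le s$, so $\inf_{h^L}\sup_Xf=s$. This completes the proof of Theorem 1. $\square$

**When the conjectured value is wrong.** By item 1 the conjecture predicts $|s-\kappa-c|$ for $p=+\infty$. By item 4 this is correct for $g\le1$. By item 3, for $g\ge2$ it is correct if and only if $|s-c|\le|s-\kappa-c|$, that is, if and only if $\kappa=0$ or $c$ is at least the midpoint $s-\kappa/2$. Since $A=\int_F\frac i2\alpha\wedge\bar\alpha$, we have $\kappa=0$ if and only if $\alpha=0$. So the identity fails exactly when $g\ge2$, $\alpha\ne0$ and $c<s-\kappa/2$.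

**Attainment.** Suppose $g\ge2$, $\alpha\ne0$ and $c<s-\kappa/2$. Then $c-(s-\kappa)<\kappa/2<s-c$, so by (8) $\sup|f_\varepsilon-c|\le\max\{s-c,\ c-s+\kappa+\varepsilon/\delta\}=s-c$ for all small $\varepsilon$. The infimum, which equals $s-c$, is therefore attained there.

## 8. A bundle with $\alpha\neq0$, and the size of the gap

To disprove the conjecture we need one $L$ with $g\ge2$ and $\alpha\ne0$.

**Step 1: the curve.** Let $\psi:F\to B$ be a finite map of degree $k$ with $g(F)\ge2$. For instance, take a double cover of $B$ branched at two points $p,p'$. It exists because $\mathcal O(p+p')$ has even degree and hence a square root. By Riemann–Hurwitz, $2g-2=2\cdot0+2$, so $g=2$.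

**Step 2: the bundle.** On $B\times B$ with coordinates $(u,z)$ let
$$P=\mathcal O(\Delta-\{0\}\times B-B\times\{0\}).$$
The diagonal $\Delta$ is the preimage of $0$ under $(u,z)\mapsto u-z$, so its class is represented by the pullback of $\omega_B$, namely $\frac i2d(u-z)\wedge d(\bar u-\bar z)$. The other two divisors are represented by $\frac i2du\wedge d\bar u$ and $\frac i2dz\wedge d\bar z$. Subtracting, $c_1(P)$ is represented by
$$-\tfrac i2\left(du\wedge d\bar z+dz\wedge d\bar u\right).$$
Put $L:=\mathrm{pr}_1^*N\otimes(\psi\times\mathrm{id})^*P$, where $N$ is a line bundle on $F$ with $\deg N=\delta\ge1$.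

**Step 3: the invariants.** The restrictions of $P$ to $B\times\{z\}$ and $\{u\}\times B$ have degree $1-1=0$. So $L$ has fiber degree $\delta>0$, hence is relatively ample, and $s=0$. Pulling back the form above, and comparing with (1), gives $\alpha=\psi^*du\ne0$. Then $A=\int_F\psi^*\big(\tfrac i2du\wedge d\bar u\big)=k$ and $\kappa=k/\delta$.

**Step 4: the contradiction.** Take $c=-\kappa=s-\kappa$. The conjecture predicts $\inf\mathrm{FYM}_{+\infty,-\kappa}=0$. By item 3 of Theorem 1 the true value is $\max\{\kappa,0\}=\kappa=k/\delta>0$. So the conjecture is false, even though here $\eta^{HN}=\mathrm{Dir}[-\kappa]$ is a single Dirac mass and $\eta^{HN}_{\min}=\eta^{HN}_{\max}$. $\blacksquare$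

**The gap is unbounded.** Replacing $P$ by $P^l$ replaces $\alpha$ by $l\alpha$, so $A=kl^2$ and $\kappa=kl^2/\delta$. With $c=s-\kappa$ the conjectured value stays $0$, while the true value $kl^2/\delta$ tends to infinity with $l$.
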